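\title{Ghost numbers of $p$-groups of a given order}

\begin{abstract}
A ghost is a map in the stable module category of a finite group that induces zero in Tate cohomology, and the ghost number of the group algebra is the least $n$ such that every composite of $n$ ghosts is stably trivial. We prove that among the groups of order $p^r$, over any field of characteristic $p$, the ghost number is smallest for the elementary abelian group and largest for the cyclic group. We also compute the ghost number of every abelian $p$-group, and we study when the two inequalities are strict. The main step is a sharp upper bound for abelian groups, obtained by lifting minimal resolutions to a polynomial ring and estimating the order of vanishing of a trace.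
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime, $k$ a field of characteristic $p$, and $G$ a finite group. The stable module category $\operatorname{stmod}(kG)$ has as objects the finitely generated left $kG$-modules, and its morphism space $\underline{\operatorname{Hom}}(M,N)$ is $\operatorname{Hom}_{kG}(M,N)$ modulo the maps that factor through a projective module. Such maps are called \emph{stably trivial}. The syzygy operator $\Omega$, recalled in Section~\ref{sec:stable}, is a self-equivalence of $\operatorname{stmod}(kG)$, and Tate cohomology is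
\[
\hat H^n(G,M)=\underline{\operatorname{Hom}}(\Omega^nk,M)\qquad(n\in\mathbb Z),
\]
where $k$ is the trivial module. A map $f\colon M\to N$ is a \emph{ghost} if it induces zero on $\hat H^*(G,-)$, that is, if $fF$ is stably trivial for every $n\in\mathbb Z$ and every map $F\colon\Omega^nk\to M$. The \emph{ghost number} of $kG$ is the least $n\ge1$ such that every composite
\[
M_0\xrightarrow{f_1}M_1\xrightarrow{f_2}\cdots\xrightarrow{f_n}M_n
\]
of $n$ ghosts between modules in $\operatorname{thick}(k)$, the thick subcategory generated by $k$, is stably trivial. This paper is about $p$-groups. For a $p$-group, $k$ is the only simple module, so $\operatorname{thick}(k)$ is all of $\operatorname{stmod}(kG)$ and the modules $M_j$ are arbitrary. We write $\operatorname{gn}(G)$ for the ghost number of $kG$. The equality $\operatorname{gn}(G)=1$ says that Tate cohomology detects every stably nontrivial map; in general $\operatorname{gn}(G)$ measures how badly this fails.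

Let $C_p^r$ be the elementary abelian group and $C_{p^r}$ the cyclic group of order $p^r$. The problem, posed as a conjecture in \cite{CW}, is to show that these two groups give the extreme values of the ghost number among all groups of order $p^r$. We prove this.

\begin{theorem}\label{thm:main}
If $|G|=p^r$ with $r\ge1$, then
\[
\operatorname{gn}(C_p^r)\le\operatorname{gn}(G)\le\operatorname{gn}(C_{p^r}).
\]
\end{theorem}

The proof needs the ghost numbers of the two extreme groups, and the method gives them for all abelian $p$-groups.

\begin{theorem}\label{thm:abelian}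
Let $G=C_{q_1}\times\dots\times C_{q_\ell}$, where the $q_i>1$ are powers of $p$ and $q_1\le q_i$ for all $i$. Then
\[
\operatorname{gn}(G)=\lfloor q_1/2\rfloor+\sum_{i\ge2}(q_i-1).
\]
In particular, $\operatorname{gn}(C_{p^r})=\lfloor p^r/2\rfloor$ and $\operatorname{gn}(C_p^r)=(r-1)(p-1)+\lfloor p/2\rfloor$.
\end{theorem}

For example, $(r-1)(p-1)+\lfloor p/2\rfloor$ equals $1$ only for $r=1$ and $p\le3$, so the two theorems show that a nontrivial $p$-group has ghost number $1$ exactly when it is $C_2$ or $C_3$. The third result concerns strictness. Recall that a $p$-group is \emph{extraspecial} if its center, its commutator subgroup and its Frattini subgroup coincide and have order $p$.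

\begin{theorem}\label{thm:strict}
Let $|G|=p^r$.
\begin{enumerate}
\item[(a)] If $p$ is odd and $G$ is not cyclic, then $\operatorname{gn}(G)<\operatorname{gn}(C_{p^r})$.
\item[(b)] If $p\ge5$ and $G$ is not elementary abelian, then $\operatorname{gn}(G)>\operatorname{gn}(C_p^r)$. The same holds for $p=3$ if $G$ is not extraspecial.
\item[(c)] For $p=2$ both bounds can be attained by other groups: $\operatorname{gn}(C_4)=2=\operatorname{gn}(C_2^2)$, and $\operatorname{gn}(C_{2^{r-1}}\times C_2)=2^{r-1}=\operatorname{gn}(C_{2^r})$ for $r\ge2$.
\end{enumerate}
\end{theorem}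

We leave the case of extraspecial $3$-groups in (b) open.

To see why one would guess Theorem~\ref{thm:main}, compare the ghost number with the nilpotency index $t(G)$, the least $t$ with $J^t=0$, where $J$ is the augmentation ideal of $kG$. A ghost can be altered within its stable class so that it kills the socle of its source. Each ghost in a composite thus removes one socle layer, and this gives $\operatorname{gn}(G)\le t(G)-1$ (Proposition~\ref{prop:upper}). For $t$ the analog of Theorem~\ref{thm:main} holds: $t(G)\le\dim_k kG=p^r=t(C_{p^r})$ because the powers of $J$ decrease strictly until they vanish, and $t(G)\ge1+r(p-1)=t(C_p^r)$ by Jennings' theorem (Lemma~\ref{lem:J1}).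

But the ghost number is not $t(G)-1$. For abelian groups, Theorem~\ref{thm:abelian} can be written $\operatorname{gn}(G)=t(G)-\lceil q_1/2\rceil$, and this defect affects both inequalities. For the cyclic group the ghost number is only about half of $t$, so the upper inequality requires that $t(G)-1\le\lfloor p^r/2\rfloor$ for noncyclic $G$; this follows from Jennings' theorem (Section~\ref{sec:jennings}). For the lower inequality, a central element of order $p$ produces a stably nontrivial composite of ghosts showing $\operatorname{gn}(G)\ge(r-1)(p-1)+\lfloor p/2\rfloor$ (Section~\ref{sec:lower}), while the socle argument gives only $\operatorname{gn}(C_p^r)\le r(p-1)$. These numbers agree for $p=2$ and differ for odd $p$. Closing this gap is the heart of the paper and occupies Section~\ref{sec:abelian}: stable triviality is expressed as the vanishing of the trace of a matrix $W$, the square of $W$ is shown to vanish to high order, and half of that order passes to the trace. Theorems~\ref{thm:main} and~\ref{thm:strict} are assembled in Section~\ref{sec:proofs}.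

\section{The stable category and the socle bound}\label{sec:stable}

From now on $G$ is a nontrivial $p$-group, $A=kG$, and modules are finitely generated left modules. Let $\varepsilon\colon A\to k$ be the augmentation, $J=\ker\varepsilon$, and $\sigma=\sum_{g\in G}g$. We recall the standard facts that will be used.

The ideal $J$ is spanned over $k$ by the elements $g-1$ and is nilpotent, so $A$ is local and projective modules are free. The socle of a module $M$ is $\operatorname{soc}M=\{x\in M:Jx=0\}$; it is a direct sum of copies of $k$ and is nonzero if $M\ne0$. We have $\operatorname{soc}A=k\sigma$ and $\sigma a=a\sigma=\varepsilon(a)\sigma$ for $a\in A$. Put $t(G)=\min\{t:J^t=0\}$, and $t(1)=1$ for the trivial group. Since $J^{t(G)-1}$ is nonzero and killed by $J$, it equals $k\sigma$. Over any group algebra, projective and injective modules coincide, and both restriction to a subgroup and induction from a subgroup preserve projective modules.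

A \emph{projective cover} of $M$ is a surjection $\pi\colon P\to M$ with $P$ free and $\ker\pi\subseteq JP$; its kernel is $\Omega M$. Dually, $\Omega^{-1}M$ is the cokernel of an injective hull of $M$. Hence for every $n\in\mathbb Z$ there is an exact sequence $0\to\Omega^{n+1}k\to P\to\Omega^nk\to0$ with $P$ projective, and $\Omega^{-1}k=A/k\sigma$. Three facts about stable maps will be quoted by name; the first two hold over the group algebra of any finite group.

\begin{enumerate}
\item[(S1)] If $\kappa\colon Q\to N$ is surjective with $Q$ projective, then $\varphi\colon M\to N$ is stably trivial if and only if $\varphi=\kappa\eta$ for some $\eta\colon M\to Q$. (If $\varphi$ factors through a projective module $P$, lift $P\to N$ along $\kappa$.)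
\item[(S2)] Let $0\to X'\to P\to X''\to0$ and $0\to Y'\to Q\to Y''\to0$ be exact with $P$ and $Q$ projective. Every map $\varphi''\colon X''\to Y''$ is part of a map of sequences $(\varphi',\varphi,\varphi'')$, and $\varphi''\mapsto\varphi'$ induces an isomorphism $\underline{\operatorname{Hom}}(X'',Y'')\to\underline{\operatorname{Hom}}(X',Y')$ compatible with composition. In particular $\varphi'$ is stably trivial if and only if $\varphi''$ is. This is the statement that $\Omega$ is a self-equivalence.
\item[(S3)] Call $M$ \emph{projective-free} if it has no nonzero projective summand. Every module is the direct sum of a projective-free and a projective module, hence is stably isomorphic to a projective-free module. If $M$ is projective-free, then $\sigma M=0$. For every $M$, the module $\Omega M$ is projective-free.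
\end{enumerate}

For the second claim of (S3), suppose $\sigma x\ne0$. The kernel of $A\to M$, $a\mapsto ax$, does not contain $\sigma$, so it has zero socle and is zero; the injective module $A$ is then a summand of $M$. For the third claim, a projective summand $P'$ of $\Omega M\subseteq JP$ is injective, hence a summand of $P$ contained in $JP$; then $P'=JP'$, so $P'=0$.

Whether a map is a ghost depends only on its stable class. Linear combinations of ghosts are ghosts, and a composite in which one factor is a ghost is a ghost. With (S3), this shows that in bounding $\operatorname{gn}(G)$ from above we may assume all modules in a composite to be projective-free.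

The first bound uses only $\hat H^0$: every element of $\operatorname{soc}M$ spans the image of a map $k\to M$.

\begin{proposition}\label{prop:upper}
We have $\operatorname{gn}(G)\le t(G)-1$.
\end{proposition}

\begin{proof}
We show by induction on $s\ge1$ that if $J^sM=0$, then every composite $f_s\cdots f_1$ of $s$ ghosts starting at $M$ is stably trivial. This suffices, because a projective-free module $M$ satisfies $J^{t(G)-1}M=\sigma M=0$.

Let $f_1\colon M\to M_1$. Since $\operatorname{soc}M$ is a finite sum of copies of $k$ and $f_1$ vanishes on $\hat H^0$, the restriction of $f_1$ to $\operatorname{soc}M$ factors as $\operatorname{soc}M\to P\to M_1$ with $P$ projective. As $P$ is injective, the first map extends to $M$. Subtracting the resulting map $M\to P\to M_1$ from $f_1$ does not change its stable class, so we may assume $f_1(\operatorname{soc}M)=0$. If $s=1$, then $M=\operatorname{soc}M$ and $f_1=0$. If $s>1$, then $f_1$ factors as $M\to M/\operatorname{soc}M\xrightarrow{\bar f_1}M_1$, and $J^{s-1}$ kills $M/\operatorname{soc}M$ because $J^{s-1}M\subseteq\operatorname{soc}M$. The map $\bar f_1$ need not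 be a ghost, but $f_2\bar f_1$ is one. So $f_s\cdots f_3(f_2\bar f_1)$ is a composite of $s-1$ ghosts starting at $M/\operatorname{soc}M$, and it is stably trivial by induction.
\end{proof}

\section{Ghosts from a central element}\label{sec:lower}

To bound the ghost number from below we need a supply of ghosts whose composites can be computed. The source of all our ghosts is the following lemma. For $a\in A$ and a module $X$, let $a_X\colon X\to X$ be the linear map $x\mapsto ax$.

\begin{lemma}\label{lem:trivial-action}
Let $H\le G$ and let $g\in G$ centralize $H$. For every $n\in\mathbb Z$ and $X=\Omega^nk$, the map $(g-1)_X$ is $kH$-linear and factors through a projective $kH$-module.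
\end{lemma}

\begin{proof}
On any $kG$-module, multiplication by $g-1$ commutes with $H$. It therefore defines an endomorphism over $kH$ of each sequence $0\to\Omega^{n+1}k\to P\to\Omega^nk\to0$, and $P$ is projective over $kH$. By (S2) over $kH$, the claim holds for $n+1$ if and only if it holds for $n$. It holds for $n=0$ because $(g-1)_k=0$.
\end{proof}

If $g$ is central, take $H=G$. Then $(g-1)_M$ is a ghost for every module $M$, since $(g-1)_MF=F(g-1)_X$ for each $F\colon X=\Omega^nk\to M$. This is all one needs for cyclic groups.

\begin{example}\label{ex:cyclic-lower}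
Let $G=\langle c\rangle$ have order $q$ and put $z=c-1$. Since $q$ is a power of $p$, we have $z^q=c^q-1=0$ and $A=k[z]/(z^q)$. Let $V_m=A/z^mA$ with $1\le m\le q-1$. Multiplication by $z$ is a ghost on $V_m$. By (S1), a stably trivial endomorphism of $V_m$ factors as $V_m\to A\to V_m$, where the first map sends $\bar1$ to an arbitrary element killed by $z^m$, that is, to an element of $z^{q-m}A$. So multiplication by $z^j$ is stably trivial if and only if $z^j\in z^{q-m}A+z^mA$, that is, $j\ge\min(m,q-m)$. Hence $\operatorname{gn}(G)\ge\min(m,q-m)$. A short module has few nonzero endomorphisms, and a long one is close to being projective; the best choice is $m=\lfloor q/2\rfloor$, which gives $\operatorname{gn}(C_q)\ge\lfloor q/2\rfloor$.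
\end{example}

For a general group we induce this optimal module from a central cyclic subgroup $Z$. The difficulty is that multiplication by $g-1$ on the left is not a module map when $g$ is not central. The induced module is, however, a quotient of $kG$ by a two-sided ideal, so multiplication on the right is available. Frobenius reciprocity converts right multiplication into left multiplication over $kZ$, where Lemma~\ref{lem:trivial-action} applies.

\begin{proposition}\label{prop:lower}
Let $c\in Z(G)$ have order $q>1$, and put $Z=\langle c\rangle$, $z=c-1$, $m=\lfloor q/2\rfloor$ and $\lambda=\min\{l:J^l\subseteq z^mkG\}$. If $z\in J^w$, then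
\[
\operatorname{gn}(G)\ \ge\ \lambda\ \ge\ t(G/Z)+w(m-1).
\]
\end{proposition}

One can always take $w=1$.

\begin{proof}
Since $kG$ is free over $kZ=k[z]/(z^q)$, we have for $b\in kG$ and $0\le j\le q$
\begin{equation}\label{eq:ann}
z^jb=0\iff b\in z^{q-j}kG.
\end{equation}
Let $W=kZ/z^mkZ$ and $M=kG/z^mkG$, and identify $kG\otimes_{kZ}W$ with $M$ by $a\otimes\bar u\mapsto\overline{au}$. As $z$ is central, $z^mkG$ is a two-sided ideal, so right multiplication by $a\in kG$ defines $\rho_a\in\operatorname{End}_{kG}(M)$.

\emph{Step 1: reduction to $Z$.} Let $T$ be a transversal of $Z$ in $G$ with $1\in T$. For a $kZ$-module $Y$ we have $kG\otimes_{kZ}Y=\bigoplus_{h\in T}h\otimes Y$. For a $kG$-module $X$ and a $kZ$-map $\theta\colon X\to Y$ define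
\[
\hat\theta\colon X\to kG\otimes_{kZ}Y,\qquad \hat\theta(x)=\sum_{h\in T}h\otimes\theta(h^{-1}x).
\]
Each term depends only on the coset $hZ$, and $gT$ is again a transversal; hence $\hat\theta(gx)=\sum_h gh\otimes\theta(h^{-1}x)=g\hat\theta(x)$, and $\hat\theta$ is $kG$-linear. Let $\pi\colon M\to W$ be the projection onto $1\otimes W$. For $x\in G$ and $y\in W$, $\pi(x\otimes y)$ is $xy$ if $x\in Z$ and $0$ otherwise; in particular $\pi$ is $kZ$-linear, and every $y'\in M$ equals $\sum_hh\otimes\pi(h^{-1}y')$. Thus $F=\widehat{\pi F}$ for every $kG$-map $F\colon X\to M$. If $\pi F=\beta\alpha$ with $\alpha\colon X\to Q$, $\beta\colon Q\to W$ and $Q$ projective over $kZ$, then $F=(1\otimes\beta)\hat\alpha$ factors through the projective module $kG\otimes_{kZ}Q$. So $F$ is stably trivial over $kG$ as soon as $\pi F$ is stably trivial over $kZ$.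

\emph{Step 2: $\rho_a$ is a ghost for $a\in J$.} By linearity we may take $a=g-1$. For $h\in G$ and $y\in W$ we have $\rho_g(h\otimes y)=hg\otimes y$ and $g_M(h\otimes y)=gh\otimes y$. The elements $hg$ and $gh$ are conjugate; since $Z$ is central, one lies in $Z$ if and only if the other does, and in that case they are equal. Therefore $\pi\rho_g=\pi g_M$. For $F\colon X=\Omega^nk\to M$ this gives
\[
\pi\rho_{g-1}F=\pi(g-1)_MF=(\pi F)\,(g-1)_X ,
\]
which is stably trivial over $kZ$ by Lemma~\ref{lem:trivial-action} with $H=Z$. By Step 1, $\rho_{g-1}F$ is stably trivial.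

\emph{Step 3: if $\rho_a$ is stably trivial, then $a\in z^mkG$.} By (S1), $\rho_a$ factors as $M\to kG\to M$, the second map being the quotient map. The first map sends $\bar1$ to an element $b$ with $z^mb=0$. By \eqref{eq:ann}, $b\in z^{q-m}kG$, and this lies in $z^mkG$ because $q-m\ge m$; here the choice of $m$ is used. Evaluating at $\bar1$ gives $a\in b+z^mkG=z^mkG$.

\emph{Step 4: the first inequality.} If $\lambda\le1$ there is nothing to prove. Otherwise $J^{\lambda-1}\not\subseteq z^mkG$, so there are $a_1,\dots,a_{\lambda-1}\in J$ whose product is not in $z^mkG$. The composite $\rho_{a_{\lambda-1}}\cdots\rho_{a_1}=\rho_{a_1\cdots a_{\lambda-1}}$ of $\lambda-1$ ghosts is stably nontrivial by Step 3, so $\operatorname{gn}(G)\ge\lambda$.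

\emph{Step 5: the second inequality.} The map $kG\to k[G/Z]$ has kernel $zkG$ and maps each power of $J$ onto the same power of the augmentation ideal of $k[G/Z]$. So there is $u\in J^{t(G/Z)-1}$ with $u\notin zkG$. Suppose $uz^{m-1}=z^mv$ with $v\in kG$. Then $z^{m-1}(u-zv)=0$, so $u-zv\in z^{q-m+1}kG\subseteq zkG$ by \eqref{eq:ann}, and $u\in zkG$, a contradiction. Hence $uz^{m-1}$ lies in $J^{t(G/Z)-1+w(m-1)}$ but not in $z^mkG$, and $\lambda\ge t(G/Z)+w(m-1)$.
\end{proof}

\section{Abelian groups}\label{sec:abelian}

In this section $G=C_{q_1}\times\dots\times C_{q_\ell}$ as in Theorem~\ref{thm:abelian}, and $q=q_1$ is the smallest of the $q_i$. Sending $X_i$ to $c_i-1$, where $c_i$ generates the $i$th factor, identifies $A$ with $R/\mathfrak a$, where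
\[
R=k[X_1,\dots,X_\ell],\qquad\mathfrak a=(X_1^{q_1},\dots,X_\ell^{q_\ell}).
\]
The preimage of $J$ in $R$ is $\mathfrak m=(X_1,\dots,X_\ell)$. Put $d=\sum_i(q_i-1)$. The monomials $\prod X_i^{e_i}$ with $0\le e_i<q_i$ form a basis of $A$, the one of largest degree is $\prod X_i^{q_i-1}$, of degree $d$, and every monomial of degree greater than $d$ lies in $\mathfrak a$. Hence
\begin{equation}\label{eq:inclusions}
\mathfrak m^{d+1}\subseteq\mathfrak a\subseteq\mathfrak m^q,\qquad t(G)=d+1,
\end{equation}
where the second inclusion holds because $q$ is the smallest $q_i$. The goal is the following bound, which improves Proposition~\ref{prop:upper} by $\lceil q/2\rceil-1$.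

\begin{proposition}\label{prop:abelian}
We have $\operatorname{gn}(G)\le d+1-\lceil q/2\rceil=\lfloor q_1/2\rfloor+\sum_{i\ge2}(q_i-1)$.
\end{proposition}

\subsection{A trace criterion for stable triviality}

To prove that a map is stably trivial one must produce a factorization, and it is not clear how the ghost condition could supply one directly. Duality replaces the existence of a factorization by the vanishing of a family of scalars.

Let $s\colon A\to k$ be the coefficient of $\prod X_i^{q_i-1}$. The form $(a,b)\mapsto s(ab)$ is nondegenerate, since it pairs the basis monomial with exponents $e_i$ to $1$ with the monomial with exponents $q_i-1-e_i$ and to $0$ with all others. For an endomorphism $\chi$ of a free $A$-module $P$ put $\tau_P(\chi)=s(\operatorname{tr}\chi)$. Because $A$ is commutative, the trace is defined and $\tau_P(\xi\upsilon)=\tau_Q(\upsilon\xi)$ for maps $\upsilon\colon P\to Q$ and $\xi\colon Q\to P$ of free modules.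

\begin{lemma}\label{lem:pairing}
For $P$ free and $N$ any module, $\langle\alpha,\beta\rangle=\tau_P(\beta\alpha)$ is a perfect pairing between $\operatorname{Hom}_A(P,N)$ and $\operatorname{Hom}_A(N,P)$.
\end{lemma}

\begin{proof}
For $P=A^b$ the pairing is the orthogonal sum of $b$ copies of the pairing for $P=A$, namely $N\times\operatorname{Hom}_A(N,A)\to k$, $(x,\beta)\mapsto s(\beta(x))$. We must show that $\beta\mapsto s\beta$ is a bijection from $\operatorname{Hom}_A(N,A)$ to the dual space $N^*$. Let $\nu\in N^*$. If $s\beta=\nu$, then $s(a\beta(x))=\nu(ax)$ for all $a\in A$ and $x\in N$. By nondegeneracy these equations define a unique element $\beta(x)$ for each $x$. The resulting $\beta$ is additive, and it is $A$-linear because $s(a\beta(a'x))=\nu(aa'x)=s(aa'\beta(x))$ for all $a$.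
\end{proof}

\begin{lemma}\label{lem:criterion}
Let $\pi\colon P\to M$ be a projective cover with kernel $\iota\colon\Omega M\to P$. A map $\varphi\colon M\to N$ is stably trivial if and only if $\tau_P(\iota\psi\varphi\pi)=0$ for all $\psi\in\operatorname{Hom}_A(N,\Omega M)$.
\end{lemma}

\begin{proof}
Let $\kappa\colon Q\to N$ be a projective cover. Consider the subspaces
\begin{align*}
U&=\{\iota\psi:\psi\in\operatorname{Hom}_A(N,\Omega M)\}=\{\beta\in\operatorname{Hom}_A(N,P):\pi\beta=0\},\\
V&=\{\kappa\eta\pi:\eta\in\operatorname{Hom}_A(M,Q)\}\subseteq\operatorname{Hom}_A(P,N).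
\end{align*}
For $\beta\colon N\to P$ and $\eta\colon M\to Q$, the maps $\beta\kappa$ and $\eta\pi$ go between free modules, so $\tau_P(\beta\kappa\eta\pi)=\tau_Q(\eta\,\pi\beta\kappa)$. By Lemma~\ref{lem:pairing} for $Q$ and $M$, this vanishes for all $\eta$ if and only if $\pi\beta\kappa=0$, that is, $\pi\beta=0$. Thus $U$ is the annihilator of $V$ under the perfect pairing for $P$ and $N$, and so $V$ is the annihilator of $U$. The condition in the lemma says that $\varphi\pi$ annihilates $U$, that is, $\varphi\pi=\kappa\eta\pi$ for some $\eta$. As $\pi$ is surjective, this means $\varphi=\kappa\eta$, which is stable triviality by (S1).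
\end{proof}

\subsection{Ghosts on minimal presentations}

To estimate such a trace we need to know that the matrices representing a ghost have small entries. Just as $\hat H^0$ sees the socle of a module, $\hat H^{-1}$ sees its top $M/JM$, and $\hat H^{-2}$ sees the top of $\Omega M$. A \emph{minimal presentation} of $M$ is an exact sequence $Q\xrightarrow{\partial}P\xrightarrow{\pi}M\to0$ in which $\pi$ and $Q\to\Omega M=\partial Q$ are projective covers; then $\partial Q\subseteq JP$ and $\ker\partial\subseteq JQ$.

\begin{lemma}\label{lem:small}
Let $M,M'$ be projective-free, with minimal presentations $Q\xrightarrow{\partial}P\xrightarrow{\pi}M$ and $Q'\xrightarrow{\partial'}P'\xrightarrow{\pi'}M'$. Let $f\colon M\to M'$ induce zero on $\hat H^{-1}$ and $\hat H^{-2}$, and let $\alpha\colon P\to P'$ and $\beta\colon Q\to Q'$ satisfy $\pi'\alpha=f\pi$ and $\partial'\beta=\alpha\partial$. Then $\alpha P\subseteq JP'$ and $\beta Q\subseteq JQ'$.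
\end{lemma}

\begin{proof}
Let $Y$ be projective-free. Since $\sigma Y=0$, each $y\in Y$ defines a map $F_y\colon\Omega^{-1}k=A/k\sigma\to Y$ with $\bar1\mapsto y$. If $F_y$ is stably trivial, then by (S1) it lifts along a projective cover $B\to Y$, so $y$ is the image of some $b\in B$ with $\sigma b=0$. Since $B$ is free and $\sigma a=\varepsilon(a)\sigma$, we get $b\in JB$, and so $y\in JY$.

For $x\in M$, the map $fF_x=F_{f(x)}$ is stably trivial because $f$ vanishes on $\hat H^{-1}$. Hence $fM\subseteq JM'$, so $\pi'\alpha P\subseteq\pi'(JP')$ and $\alpha P\subseteq JP'+\ker\pi'=JP'$.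

Let $f'\colon\Omega M\to\Omega M'$ be the restriction of $\alpha$; both modules are projective-free by (S3). Let $x\in\Omega M$. Apply (S2) to the sequences $0\to\Omega^{-1}k\to I\to\Omega^{-2}k\to0$ and $0\to\Omega M\to P\to M\to0$: the stable class of $F_x$ corresponds to that of a map $F''\colon\Omega^{-2}k\to M$, and the class of $f'F_x$ corresponds to that of $fF''$, which is zero because $f$ vanishes on $\hat H^{-2}$. Hence $f'(\Omega M)\subseteq J\Omega M'$, so $\partial'\beta Q\subseteq\partial'(JQ')$ and $\beta Q\subseteq JQ'+\ker\partial'=JQ'$.
\end{proof}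

Projective-freeness is needed here: the identity map of $A$ is a ghost, and it does not map $A$ into $J$.

\subsection{Reduction to a statement about matrices}\label{subsec:reduction}

Let $M_0\xrightarrow{f_1}\cdots\xrightarrow{f_n}M_n$ be ghosts between projective-free modules, $n\ge1$, and let $\varphi=f_n\cdots f_1$. Choose minimal presentations $Q_j\xrightarrow{\partial_j}P_j\xrightarrow{\pi_j}M_j$, write $\partial=\partial_0$, and let $\delta\colon L\to Q_0$ be a map from a free module onto $\ker\partial$. Lift $f_j$ to $\alpha_j\colon P_{j-1}\to P_j$ and $\beta_j\colon Q_{j-1}\to Q_j$. Let $\iota\colon\Omega M_0\to P_0$ be the inclusion and let $\psi\colon M_n\to\Omega M_0$ be arbitrary. Since $\partial$ has image $\Omega M_0$, there is $\psi_0\colon P_n\to Q_0$ with $\partial\psi_0=\iota\psi\pi_n$. Then $\partial\psi_0\partial_n=0$, so there is $\psi_1\colon Q_n\to L$ with $\delta\psi_1=\psi_0\partial_n$. All squares in the diagram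
\[
\begin{array}{ccccccccc}
Q_0&\xrightarrow{\beta_1}&Q_1&\to\cdots\xrightarrow{\beta_n}&Q_n&\xrightarrow{\psi_1}&L&&\\[2pt]
\downarrow{\scriptstyle\partial}&&\downarrow{\scriptstyle\partial_1}&&\downarrow{\scriptstyle\partial_n}&&\downarrow{\scriptstyle\delta}&&\\[2pt]
P_0&\xrightarrow{\alpha_1}&P_1&\to\cdots\xrightarrow{\alpha_n}&P_n&\xrightarrow{\psi_0}&Q_0&\xrightarrow{\partial}&P_0
\end{array}
\]
commute. Fix bases and regard all maps as matrices over $A$. Put
\[
u=\psi_0\alpha_n\cdots\alpha_1\colon P_0\to Q_0,\qquad v=\psi_1\beta_n\cdots\beta_1\colon Q_0\to L .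
\]
Then $u\partial=\delta v$ and $\partial\delta=0$. The entries of $\partial$ lie in $J$ by minimality, those of $\alpha_j$ and $\beta_j$ lie in $J$ by Lemma~\ref{lem:small}, and so those of $u$ and $v$ lie in $J^n$. Since $\varphi\pi_0=\pi_n\alpha_n\cdots\alpha_1$, we have $\iota\psi\varphi\pi_0=\partial u$. By Lemma~\ref{lem:criterion}, $\varphi$ is stably trivial if
\begin{equation}\label{eq:goal}
\operatorname{tr}(\partial u)=0\quad\text{in }A
\end{equation}
for every $\psi$. The entries of $\partial u$ lie in $J^{n+1}$, which is zero for $n\ge d$; this recovers Proposition~\ref{prop:upper} and uses only the bottom row. The improvement comes from the top row.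

\begin{example}\label{ex:cyclic-upper}
Let $G=C_q$, so $A=k[X]/(X^q)$, and let $M_0=A/X^aA$ with $1\le a\le q-1$; the other $M_j$ are arbitrary. We may take $P_0=Q_0=L=A$, $\partial=X^a$ and $\delta=X^{q-a}$, and then $u,v$ are elements of $J^n$. The element $\partial u$ has two expressions,
\[
\partial u=X^au\in J^{n+a},\qquad \partial u=u\partial=\delta v=X^{q-a}v\in J^{n+q-a}.
\]
One of $a$ and $q-a$ is at least $\lceil q/2\rceil$, so $\partial u\in J^{n+\lceil q/2\rceil}$, which is zero for $n=\lfloor q/2\rfloor$.

The smallest case with a gain over Proposition~\ref{prop:upper} is $q=3$, $n=1$. For $a=2$ the first expression gives $X^2u=0$, and for $a=1$ the second gives $X^2v=0$. The second expression cannot be avoided. The map $f\colon k=A/XA\to A/X^2A$ with $\bar1\mapsto\bar X$ has $\alpha=X$, hence has image in $J\cdot(A/X^2A)$, but $\beta=1$. It is stably nontrivial by (S1), because every map $k\to A$ has image in $kX^2$, which maps to zero in $A/X^2A$.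
\end{example}

In general neither $\partial$ nor $\delta$ has all its entries in $J^{\lceil q/2\rceil}$. Already for $G=C_q$ and $M_0=A/XA\oplus A/X^{q-1}A$, the matrices $\partial$ and $\delta$ are diagonal with entries $X,X^{q-1}$ and $X^{q-1},X$. What survives is the identity $a+(q-a)=q$: if $\partial$ and $\delta$ are lifted to matrices over $R$, their product has entries in $\mathfrak a\subseteq\mathfrak m^q$. The product appears on squaring, since $(\partial u)^2=\partial(u\partial)u=\partial\delta vu$. Over $A$ this says only that $(\partial u)^2=0$, which does not control the trace: for $G=C_q$ the $1\times1$ matrix $(X^{q-1})$ has square zero and nonzero trace. Over the polynomial ring $R$, the order of vanishing at the origin is additive on products, and one can take a square root of an estimate. So we lift to $R$, at the cost of an error term in the relation $u\partial=\delta v$.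

\subsection{The trace of a matrix with small square}

\begin{lemma}\label{lem:trace}
Let $W$ be a square matrix over $R$ such that all entries of $W^2$ lie in $\mathfrak m^e$. Then $\operatorname{tr}W\in\mathfrak m^{\lceil e/2\rceil}$.
\end{lemma}

The entries of $W$ need not be small: the matrix with rows $(0,1)$ and $(X_1^e,0)$ has square $X_1^e$ times the identity. The proof rescales the variables so that the hypothesis becomes divisibility in a principal ideal domain, and then changes basis so that the entries do become small.

\begin{proof}
Let $K=k(X_1,\dots,X_\ell)$ and $D=K[y]$, a principal ideal domain with fraction field $K(y)$. For $h\in R$ with homogeneous components $h_i$, put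
\[
h^*=h(y^2X_1,\dots,y^2X_\ell)=\sum_ih_i\,y^{2i}\in D .
\]
This is a ring homomorphism $R\to D$. If $h\in\mathfrak m^e$, then $y^{2e}$ divides $h^*$. If $y^e$ divides $h^*$, then $h_i=0$ for $2i<e$, so $h\in\mathfrak m^{\lceil e/2\rceil}$.

Let $W$ have size $b$, let $W^*$ be obtained by applying $*$ to its entries, and let $T=y^{-e}W^*$, a matrix over $K(y)$. Then $T^2=y^{-2e}(W^2)^*$ has entries in $D$. The $D$-submodule $\Lambda=D^b+TD^b$ of $K(y)^b$ is finitely generated, torsion-free and contains $D^b$, so it is free and any $D$-basis of it is a $K(y)$-basis of $K(y)^b$. Moreover $T\Lambda\subseteq TD^b+T^2D^b\subseteq\Lambda$. In such a basis $T$ has entries in $D$, so $\operatorname{tr}T\in D$. Therefore $y^e$ divides $(\operatorname{tr}W)^*=\operatorname{tr}W^*=y^e\operatorname{tr}T$.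
\end{proof}

\subsection{The sharp bound}

\begin{proof}[Proof of Proposition~\ref{prop:abelian}]
Let $n=d+1-\lceil q/2\rceil$. Since $q-\lceil q/2\rceil=\lfloor q/2\rfloor$, this equals $\lfloor q/2\rfloor+\sum_{i\ge2}(q_i-1)\ge1$. In the setting of Section~\ref{subsec:reduction} we must prove \eqref{eq:goal}.

Lift the matrices $\partial_j,\delta,\alpha_j,\beta_j,\psi_0,\psi_1$ to matrices over $R$, marked by a tilde, and write $\tilde\partial=\tilde\partial_0$. The entries of $\tilde\partial$, $\tilde\alpha_j$ and $\tilde\beta_j$ lie in $\mathfrak m$, and the matrices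
\[
\tilde\partial\tilde\delta,\qquad \tilde\alpha_j\tilde\partial_{j-1}-\tilde\partial_j\tilde\beta_j,\qquad\tilde\psi_0\tilde\partial_n-\tilde\delta\tilde\psi_1
\]
have entries in $\mathfrak a$. Put $\tilde u=\tilde\psi_0\tilde\alpha_n\cdots\tilde\alpha_1$ and $\tilde v=\tilde\psi_1\tilde\beta_n\cdots\tilde\beta_1$, with entries in $\mathfrak m^n$, and let $E=\tilde u\tilde\partial-\tilde\delta\tilde v$. Knowing only that $E$ has entries in $\mathfrak a$ would not suffice; we gain by crossing the diagram one square at a time. For $0\le j\le n$ let
\[
S_j=\tilde\psi_0\tilde\alpha_n\cdots\tilde\alpha_{j+1}\,\tilde\partial_j\,\tilde\beta_j\cdots\tilde\beta_1 ,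
\]
the path that descends at the $j$th column, so that $S_0=\tilde u\tilde\partial$. For $1\le j\le n$,
\[
S_{j-1}-S_j=\tilde\psi_0\tilde\alpha_n\cdots\tilde\alpha_{j+1}\bigl(\tilde\alpha_j\tilde\partial_{j-1}-\tilde\partial_j\tilde\beta_j\bigr)\tilde\beta_{j-1}\cdots\tilde\beta_1
\]
has entries in $\mathfrak m^{n-j}\mathfrak a\,\mathfrak m^{j-1}=\mathfrak m^{n-1}\mathfrak a$, and
\[
S_n-\tilde\delta\tilde v=\bigl(\tilde\psi_0\tilde\partial_n-\tilde\delta\tilde\psi_1\bigr)\tilde\beta_n\cdots\tilde\beta_1
\]
has entries in $\mathfrak m^n\mathfrak a$. Summing and using \eqref{eq:inclusions}, we see that $E$ has entries in $\mathfrak m^{n-1+q}$.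

Let $W=\tilde\partial\tilde u$, a square matrix lifting $\partial u$. Then
\[
W^2=\tilde\partial\,(\tilde u\tilde\partial)\,\tilde u=(\tilde\partial\tilde\delta)\,\tilde v\tilde u+\tilde\partial E\tilde u .
\]
The first term has entries in $\mathfrak a\,\mathfrak m^{2n}\subseteq\mathfrak m^{2n+q}$, and the second in $\mathfrak m^{1+(n-1+q)+n}=\mathfrak m^{2n+q}$; the factor $\tilde\partial$ makes up for the power of $\mathfrak m$ lost in $E$. By Lemma~\ref{lem:trace} and \eqref{eq:inclusions},
\[
\operatorname{tr}W\in\mathfrak m^{n+\lceil q/2\rceil}=\mathfrak m^{d+1}\subseteq\mathfrak a .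
\]
The image of $\operatorname{tr}W$ in $A$ is $\operatorname{tr}(\partial u)$, so \eqref{eq:goal} holds.
\end{proof}

\begin{remark}
The ghost condition entered only through Lemma~\ref{lem:small}. The proof therefore uses only that each $f_j$ vanishes on $\hat H^{-1}$ and $\hat H^{-2}$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:abelian}]
The upper bound is Proposition~\ref{prop:abelian}. For the lower bound apply Proposition~\ref{prop:lower} with $c$ a generator of $C_{q_1}$ and $w=1$. Then $G/Z\cong\prod_{i\ge2}C_{q_i}$, so $t(G/Z)=1+\sum_{i\ge2}(q_i-1)$ by \eqref{eq:inclusions} applied to $G/Z$ (or by the convention $t(1)=1$ if $\ell=1$). Hence $\operatorname{gn}(G)\ge1+\sum_{i\ge2}(q_i-1)+\lfloor q_1/2\rfloor-1$.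
\end{proof}

A generator of the $i$th factor would give the lower bound $d+1-\lceil q_i/2\rceil$, which is best for the smallest factor, and $q_1$ is the largest exponent $e$ with $\mathfrak a\subseteq\mathfrak m^e$. This is why the two bounds meet at $q_1$.

\section{The nilpotency index of the augmentation ideal}\label{sec:jennings}

Propositions~\ref{prop:upper} and~\ref{prop:lower} bound ghost numbers in terms of $t$, and Jennings' theorem computes $t$ from the group. For a subgroup $H$, let $H^p$ be the subgroup generated by the $p$th powers of its elements. The Frattini subgroup of a $p$-group is $\Phi(G)=[G,G]G^p$; it is the smallest normal subgroup with elementary abelian quotient, and $G$ is cyclic if and only if $G/\Phi(G)$ is cyclic. Let $F_n=\{g\in G:g-1\in J^n\}$. These are normal subgroups with $G=F_1\ge F_2\ge\cdots$, and $F_n=1$ for $n\ge t(G)$.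

\begin{theorem}[Jennings]\label{thm:jennings}
For $n\ge2$ we have $F_n=\langle[F_{n-1},G],F_{\lceil n/p\rceil}^{\,p}\rangle$; in particular $F_2=\Phi(G)$. Each factor $F_i/F_{i+1}$ is elementary abelian, of order $p^{d_i}$ say, and
\[
t(G)=1+(p-1)\sum_{i\ge1}i\,d_i .
\]
\end{theorem}

See \cite{Jennings}, \cite[Ch.~VIII.2]{HB} or \cite[3.14.6]{Benson}. If $|G|=p^r$, then $\sum_id_i=r$. List the indices $i$, each repeated $d_i$ times, as $i_1\le\dots\le i_r$, and call them the \emph{jumps} of $G$. Then $t(G)-1$ is $p-1$ times the sum of the jumps.

\begin{lemma}\label{lem:J1}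
If $H$ is a group of order $p^a$ with $a\ge0$, then $t(H)\ge1+(p-1)a$. If $H$ is not elementary abelian and $a\ge1$, then $t(H)\ge1+(p-1)(a+1)$.
\end{lemma}

\begin{proof}
For $a=0$ the claim is $t(1)\ge1$. For $a\ge1$, each of the $a$ jumps is at least $1$. If $H$ is not elementary abelian, then $F_2=\Phi(H)\ne1$, so some jump is at least $2$.
\end{proof}

For an upper bound we show that consecutive jumps grow by at most a factor $p$. A noncyclic group starts with two jumps equal to $1$, and this delay costs nearly a factor $p$ in the sum.

\begin{lemma}\label{lem:J2}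
If $G$ is noncyclic of order $p^r$, then $t(G)\le p^{r-1}+p-1$.
\end{lemma}

\begin{proof}
We claim that $i_{j+1}\le p\,i_j$ for $1\le j<r$. This holds if $i_{j+1}=i_j$. Otherwise let $a=i_j<a'=i_{j+1}$. There is no jump strictly between $a$ and $a'$, so $F_{a+1}=\dots=F_{a'}=:H$, and $H\ne1$ because $d_{a'}>0$. Suppose $a'\ge pa+1$. Since $a+1\le pa<pa+1\le a'$ and $\lceil(pa+1)/p\rceil=a+1$, Theorem~\ref{thm:jennings} gives
\[
H=F_{pa+1}=\langle[F_{pa},G],F_{a+1}^{\,p}\rangle=\langle[H,G],H^p\rangle .
\]
On the other hand, a chief series of $G$ through $H$ provides a normal subgroup $K$ of $G$ with $K<H$ and $|H:K|=p$. A normal subgroup of order $p$ in the $p$-group $G/K$ is central, so $[H,G]\le K$ and $H^p\le K$, a contradiction. This proves the claim.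

As $G$ is not cyclic, $G/F_2=G/\Phi(G)$ is not cyclic, so $d_1\ge2$ and $i_1=i_2=1$. By the claim, $i_j\le p^{j-2}$ for $j\ge2$. Therefore
\[
t(G)-1\le(p-1)\Bigl(1+\frac{p^{r-1}-1}{p-1}\Bigr)=p^{r-1}+p-2.\qedhere
\]
\end{proof}

Equality holds for $C_{p^{r-1}}\times C_p$ by \eqref{eq:inclusions}.

\section{Comparison with the extreme groups}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The center of $G$ is nontrivial, so there is $c\in Z(G)$ of order $p$; let $Z=\langle c\rangle$. Proposition~\ref{prop:lower} with $w=1$ and $m=\lfloor p/2\rfloor$, Lemma~\ref{lem:J1} for $G/Z$ of order $p^{r-1}$, and Theorem~\ref{thm:abelian} give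
\[
\operatorname{gn}(G)\ge t(G/Z)+\lfloor p/2\rfloor-1\ge(p-1)(r-1)+\lfloor p/2\rfloor=\operatorname{gn}(C_p^r).
\]

For the upper inequality we may assume that $G$ is not cyclic, so $r\ge2$. By Proposition~\ref{prop:upper} and Lemma~\ref{lem:J2}, $\operatorname{gn}(G)\le p^{r-1}+p-2$, and $\operatorname{gn}(C_{p^r})=\lfloor p^r/2\rfloor$ by Theorem~\ref{thm:abelian}. For $p=2$ both numbers equal $2^{r-1}$. For $p\ge3$,
\begin{equation}\label{eq:gap}
\operatorname{gn}(C_{p^r})-\operatorname{gn}(G)\ \ge\ \frac{p^r-1}2-(p^{r-1}+p-2)=\frac{p^{r-1}(p-2)-2p+3}2 ,
\end{equation}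
and since $p^{r-1}\ge p$, the right side is at least $\frac12\bigl(p(p-2)-2p+3\bigr)=\frac12(p-1)(p-3)\ge0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strict}]
(a) Let $p$ be odd and $G$ noncyclic. If $p\ge5$, the right side of \eqref{eq:gap} is at least $\frac12(p-1)(p-3)>0$. If $p=3$, it equals $\frac12(3^{r-1}-3)$, which is positive for $r\ge3$. If $p=3$ and $r=2$, the estimate gives nothing, but then $G\cong C_3^2$, and Theorem~\ref{thm:abelian} gives $\operatorname{gn}(C_3^2)=3<4=\operatorname{gn}(C_9)$.

(b) Let $p$ be odd and $G$ not elementary abelian. To improve the lower bound we choose a central element deeper in the filtration by powers of $J$. The normal subgroup $\Phi(G)$ is nontrivial, so it meets $Z(G)$, and there is $c\in\Phi(G)\cap Z(G)$ of order $p$. As $\Phi(G)=F_2$, we have $c-1\in J^2$. Proposition~\ref{prop:lower} with $w=2$ and $m=(p-1)/2$, together with Lemma~\ref{lem:J1}, gives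
\[
\operatorname{gn}(G)\ge1+(p-1)(r-1)+(p-3)=\operatorname{gn}(C_p^r)+\frac{p-3}2 ,
\]
which proves the claim for $p\ge5$.

For $p=3$ an element of order $p$ has $m=1$, so $w$ plays no role and the gain must come from elsewhere. Now $\operatorname{gn}(C_3^r)=2r-1$, and $r\ge2$. There are three cases.

Suppose first that $Z(G)$ has an element $c$ of order $9$. Proposition~\ref{prop:lower} with $m=4$ and $w=1$, and Lemma~\ref{lem:J1} for $G/\langle c\rangle$ of order $3^{r-2}$, give $\operatorname{gn}(G)\ge1+2(r-2)+3=2r$.

Suppose next that $G/Z$ is not elementary abelian for some central subgroup $Z$ of order $3$. By Proposition~\ref{prop:lower} with $m=1$ and the second part of Lemma~\ref{lem:J1} for $G/Z$ of order $3^{r-1}$, we get $\operatorname{gn}(G)\ge t(G/Z)\ge1+2r$.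

In the remaining case, $Z(G)$ is elementary abelian and $\Phi(G)\le Z$ for every central subgroup $Z$ of order $3$. Since $\Phi(G)\ne1$, every such $Z$ equals $\Phi(G)$. So $Z(G)$ has only one subgroup of order $3$, and $Z(G)=\Phi(G)$ has order $3$. As $r\ge2$, the group $G$ is not abelian, so $1\ne[G,G]\le\Phi(G)$, and $G$ is extraspecial.

(c) Theorem~\ref{thm:abelian} gives $\operatorname{gn}(C_4)=2$, $\operatorname{gn}(C_2^2)=1+1=2$, $\operatorname{gn}(C_{2^{r-1}}\times C_2)=1+(2^{r-1}-1)$ and $\operatorname{gn}(C_{2^r})=2^{r-1}$.
\end{proof}

\begin{remark}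
Let $G$ be extraspecial of order $3^r$. The only choice in Proposition~\ref{prop:lower} is $Z=Z(G)$, with $m=1$. Then $kG/zkG=k[G/Z]$ and $G/Z\cong C_3^{r-1}$, so $\lambda=t(C_3^{r-1})=2r-1=\operatorname{gn}(C_3^r)$. Proposition~\ref{prop:lower} therefore cannot give a strict inequality in this case.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Benson}
Benson, \emph{Representations and Cohomology I}.

\bibitem{CW}
J.~Daniel Christensen and Gaohong Wang, \emph{Ghost numbers of Group Algebras}, arXiv:1301.5740 (2013).

\bibitem{HB}
Huppert and Blackburn, \emph{Finite Groups II}.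

\bibitem{Jennings}
S.~A.~Jennings, Trans. AMS 50 (1941).

\end{thebibliography}
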